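# Isotopes of Albert algebras along which $f_5$ does not change

## 1. Guess: if $f_5$ does not change, the isotopes do not change either

Throughout, $k$ is an arbitrary field of any characteristic. A Freudenthal $k$-algebra is a Jordan algebra of degree $3$ over $k$ that stays simple under all base field extensions; an Albert algebra is a Freudenthal algebra of dimension $27$. We write $U_a$ for the quadratic operators of a Jordan algebra $J$ (for an associative algebra $D$, the Jordan algebra $D^+$ has $U_ab=aba$), and $J^\times$ for the set of invertible elements.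

**Definition (isotope).** For $p\in J^\times$ the $p$-isotope $J^{(p)}$ is the same vector space with operators $U^{(p)}_a=U_aU_p$ and unit $p^{-1}$. Being isotopic is an equivalence relation. $J$ is *homogeneous* if $J^{(p)}\cong J$ for all $p\in J^\times$.

*Example.* In $(D^+)^{(p)}$ we have $U^{(p)}_ab=apbpa$. Left multiplication by $p$ sends this to $p(apbpa)=(pa)(pb)(pa)$ and sends $p^{-1}$ to $1$. So $(D^+)^{(p)}\cong D^+$, and $D^+$ is homogeneous.

*Example.* Let $J$ be the real symmetric $3\times3$ matrices and $p=\mathrm{diag}(1,-1,1)$. The bilinear trace of $J$ is $T(a,b)=\mathrm{tr}(ab)$, which is positive definite; that of $J^{(p)}$ is $T(U_pa,b)=\mathrm{tr}(papb)$. For $a=E_{12}+E_{21}$ we get $pap=-a$ and $T(U_pa,a)=-2$. The bilinear trace belongs to the algebra structure, so $J^{(p)}\not\cong J$.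

The basic Albert algebras are the matrix algebras $H_3(C,\Gamma)$, with $C$ an octonion algebra with norm $n_C$ and $\Gamma=\mathrm{diag}(\gamma_1,\gamma_2,\gamma_3)$. The Albert algebras of this kind are called *reduced*; every other one is a division algebra. An Albert algebra $J$ has invariants $f_3(J)$ and $f_5(J)$, which are Pfister forms with $f_3$ dividing $f_5$, and a mod-$3$ invariant $g_3(J)$. In the reduced case
$$f_3=n_C,\qquad f_5=n_C\otimes\langle1,\gamma_1^{-1}\gamma_2\rangle\otimes\langle1,\gamma_2^{-1}\gamma_3\rangle .$$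
We write $f_5=0$ when the form $f_5$ is hyperbolic. The invariants $f_3$ and $g_3$ do not change under isotopy; $f_5$ may.

**Definition (quasi-homogeneous).** $J$ is *quasi-homogeneous* if its invariants do not change when one passes to an isotope, that is, if $f_5(J^{(p)})=f_5(J)$ for all $p\in J^\times$.

Homogeneous algebras are quasi-homogeneous. Petersson and Thakur ("Homogeneous Freudenthal algebras and the first Tits construction", arXiv:2603.17649 (2026)) ask whether the converse can fail. A natural first guess is that it cannot: if no invariant distinguishes the isotopes of $J$, they should all be isomorphic. We test this on cases.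

*Real numbers.* Let $C$ be the real division octonions. Then $f_5(H_3(C,\mathbf 1))=n_C\otimes\langle1,1\rangle\otimes\langle1,1\rangle$ is positive definite. Its isotope $H_3(C,\mathrm{diag}(1,-1,1))$ has $f_5=n_C\otimes\langle1,-1\rangle\otimes\langle1,-1\rangle=0$. So neither algebra is quasi-homogeneous, and the guess is not contradicted.

*Split $C$, any field.* Here $n_C$ is hyperbolic, so every isotope has $f_3=0=f_5$. Reduced Albert algebras are classified by $(f_3,f_5)$, and isotopes of reduced ones are reduced, so $H_3(C,\Gamma)$ is homogeneous.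

*Any reduced $J$.* If $J$ is quasi-homogeneous, its isotopes are reduced with the same $f_3$ and $f_5$, so they are isomorphic to $J$. The guess is true here. Moreover, the isotopes of $H_3(C,\Gamma)$ include all $H_3(C,\Gamma')$. The choice $\Gamma'=\mathrm{diag}(1,-1,1)$ gives $f_5=0$, and $\Gamma'=\mathrm{diag}(1,a,ab)$ gives $n_C\otimes\langle1,a\rangle\otimes\langle1,b\rangle$. So a reduced quasi-homogeneous $J$ has $f_5=0$ on *all* its isotopes.

*Finite fields.* A cubic form in $27$ variables over a finite field has a nontrivial zero by Chevalley's theorem. The norm of an Albert algebra is such a form and is anisotropic on division algebras. So all Albert algebras over finite fields are reduced, and the guess holds.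

Only division algebras remain. There we cannot simply quote a classification: it is not known whether $f_3,f_5,g_3$ classify Albert algebras. But the reduced case shows what to aim for. The guess follows if we prove two things for a division algebra $J$: some isotope of $J$ has $f_5=0$, and any two isotopes of $J$ with $f_5=0$ are isomorphic.

## 2. Each isotopy class has exactly one member with $f_5=0$

**Theorem A.** Every quasi-homogeneous Albert algebra over an arbitrary field $k$ is homogeneous.

**Theorem B.** Let $J$ be an Albert algebra over an arbitrary field $k$.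

1. $J$ has an isotope with $f_5=0$, and this isotope is unique up to isomorphism.
2. The following are equivalent: (i) $J$ is homogeneous; (ii) $J$ is quasi-homogeneous; (iii) $f_5(J^{(p)})=0$ for all $p\in J^\times$. So if $J$ is not homogeneous, $f_5$ takes both the value $0$ and a nonzero value on isotopes of $J$.
3. If $J$ is a division algebra, (i)–(iii) hold if and only if for every separable cubic subfield $L\subset J$ and every $2$-dimensional $k$-subspace $W\subset L$ there is $0\ne x\in L^\perp$ with $Q(x)\in W$, where $Q:L^\perp\to L$ is the quadratic map defined in Section 5.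
4. If $f_3(J)\otimes\langle\!\langle a,b\rangle\!\rangle$ is hyperbolic for all $a,b\in k^\times$, then $J$ is homogeneous.

So quasi-homogeneous Albert algebras that are not homogeneous do not exist. Nothing is claimed about isotopic algebras with equal *nonzero* $f_5$.

## 3. Norms, quadratic traces and the facts we quote

$J$ is a cubic Jordan algebra with norm $N$, adjoint $\sharp$ and bilinear trace $T$. We put
$$T(a)=T(1,a),\qquad a\times b=(a+b)^\sharp-a^\sharp-b^\sharp,\qquad S(a)=T(a^\sharp).$$
Recall that $a^{\sharp\sharp}=N(a)a$, that $U_ab=T(a,b)a-a^\sharp\times b$, that $T(a\times b,c)$ is symmetric in $a,b,c$, and that $T(a\times b)=T(a)T(b)-T(a,b)$. In particular, *a subspace that contains $1$ and is closed under $\sharp$ is a subalgebra*. Every $a$ is a root of its generic minimal polynomial $X^3-T(a)X^2+S(a)X-N(a)$; also $a^\sharp=a^2-T(a)a+S(a)1$. An element is invertible if and only if $N(a)\neq0$, and then $a^{-1}=N(a)^{-1}a^\sharp$. Finally $N(U_ab)=N(a)^2N(b)$.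

The isotope $J^{(w)}$ has norm $N(w)N$, adjoint $a\mapsto N(w)U_w^{-1}a^\sharp$ and bilinear trace $T(U_wa,b)$. Since its unit is $w^{-1}$, its linear trace is $T(U_ww^{-1},\cdot)=T(w,\cdot)$, so its quadratic trace is
$$N(w)\,T(w,U_w^{-1}a^\sharp)=N(w)\,T(U_w^{-1}w,a^\sharp)=N(w)\,T(w^{-1},a^\sharp).$$
It is convenient to index isotopes by their unit. For $a\in J^\times$ put $J_a:=J^{(a^{-1})}$; it has unit $a$ and norm $N(a)^{-1}N$. With $w=v^{-1}$ we see that $J_v$ has quadratic trace
$$S_v(a)=N(v)^{-1}\,T(v,a^\sharp).\tag{1}$$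

The following facts are standard. Sources: McCrimmon, *The Freudenthal–Springer–Tits constructions of exceptional Jordan algebras*, Trans. AMS 139 (1969), and *…revisited*, ibid. 148 (1970); Petersson–Racine, *Jordan algebras of degree 3 and the Tits process* and *Classification of algebras arising from the Tits process*, J. Algebra 98 (1986); Garibaldi–Petersson–Racine, *Albert algebras over commutative rings*, CUP 2024; Elman–Karpenko–Merkurjev, *Algebraic and geometric theory of quadratic forms*, AMS 2008.

**(F1)** An Albert algebra is determined by its norm (as a polynomial law) and its unit: $T(a,b)=\partial_aN(1)\,\partial_bN(1)-\partial_a\partial_bN(1)$ is nondegenerate, $\sharp$ is determined by $T(a^\sharp,b)=\partial_bN(a)$, and $U$ is determined by $T$ and $\sharp$.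

*Consequences, for infinite $k$.* Let $\eta\in GL(J)$ be a norm similarity, $N\circ\eta=rN$ with $r\in k^\times$. Then $\eta:J_a\to J_{\eta(a)}$ is an isomorphism, since it sends unit to unit and $N(\eta(a))^{-1}N\circ\eta=(rN(a))^{-1}rN=N(a)^{-1}N$. Taking $\eta=c\cdot\mathrm{id}$ gives $J_{ca}\cong J_a$ for $c\in k^\times$. Taking $\eta=U_y$ gives $J_{U_ya}\cong J_a$ for $y\in J^\times$. Since $U_pp^{-1}=p$, we get $J^{(p)}=J_{p^{-1}}\cong J_p$.

**(F2)** An Albert algebra is either a division algebra ($N$ anisotropic) or reduced, $\cong H_3(C,\Gamma)$. For $a=\sum\xi_ie_i+\sum u_i[jk]$ in $H_3(C,\Gamma)$, with $(ijk)$ running over the cyclic permutations of $(123)$,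
$$S(a)=\sum\xi_j\xi_k-\psi(u),\qquad \psi(u)=\sum\gamma_j\gamma_kn_C(u_i),$$
and $f_5\cong n_C\perp\psi$. For every Albert algebra $f_3$ and $f_5$ are $3$- and $5$-fold quadratic Pfister forms and commute with base field extension. A Pfister form is hyperbolic if and only if it is isotropic. Reduced Albert algebras are classified by $(f_3,f_5)$. The isotopes of $H_3(C,\Gamma)$ include all $H_3(C,\Gamma')$.

**(F3)** (Springer) An anisotropic quadratic form stays anisotropic over extensions of odd degree, in any characteristic.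

**(F4)** A cubic Jordan algebra over $k$ that becomes $M_3(\bar k)^+$ over $\bar k$ is isomorphic to $H(B,\tau)$, where $B$ is central simple of degree $3$ over a quadratic étale $k$-algebra $K$ and $\tau={}^*$ is a $K/k$-involution. If $K=k\times k$, then $B=D\times D^{op}$ with the exchange involution, and $H(B,\tau)=\{(d,d)\}\cong D^+$. The norm is the reduced norm $N_B$, and $T(a,b)=\mathrm{trd}(ab)$.

**(F5)** (Internal Tits process) If $A=H(B,\tau)$ is a $9$-dimensional subalgebra as in (F4) of an Albert algebra $J$, there are $u\in H(B,\tau)^\times$ and $\mu\in K^\times$ with $N_B(u)=\mu\bar\mu$, and an identification $J=A\oplus B$ extending $A\subset J$, such that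
$$N(a,b)=N_B(a)+\mu N_B(b)+\overline{\mu N_B(b)}-\mathrm{trd}(a\,bub^*).\tag{2}$$
If $K=k\times k$, write $b=(b_1,b_2)$, $u=(u_0,u_0)$, $\mu=(\mu_1,\mu_2)$ with $N_D(u_0)=\mu_1\mu_2$. Then (2) reads $N_D(a)+\mu_1N_D(b_1)+\mu_2N_D(b_2)-\mathrm{trd}_D(ab_1u_0b_2)$ with products in $D$. With $b_2'=u_0b_2$ this is the first Tits construction $N_D(a)+\mu_1N_D(b_1)+\mu_1^{-1}N_D(b_2')-\mathrm{trd}_D(ab_1b_2')$.

## 4. A cubic extension reduces $J$, but isomorphisms do not come back

Let $J$ be a division Albert algebra with $f_5(J)=0=f_5(J_p)$. The sensible first move is to extend scalars to a cubic subfield $L\subset J$. In $L\otimes_kL\subset J_L$ there are nonzero noninvertible elements, so $J_L$ is reduced by (F2), and so is $(J_p)_L$, whose norm is a multiple of the same form. Both have the same $f_3$ and have $f_5=0$, hence $J_L\cong(J_p)_L$. It remains to descend this isomorphism along the cubic extension $L/k$.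

Here the argument stops: an isomorphism over a cubic extension need not descend. Indeed, let $J$ be a division algebra with $f_5(J)=0$. The Pfister form $f_3(J)$ is the norm of an octonion algebra $C$ over $k$. Let $R=H_3(C,\mathrm{diag}(1,-1,1))$, so $f_3(R)=f_3(J)$ and $f_5(R)=0=f_5(J)$. Over a cubic subfield $L\subset J$ both become reduced with equal $f_3$ and $f_5$, so $J_L\cong R_L$. But $R$ is not a division algebra and $J$ is, so $R\not\cong J$. This does not say that $J$ and $J_p$ are non-isomorphic; it says that a proof must use more than the existence of an isomorphism over $L$.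

What does descend from $L$ to $k$ is *isotropy of quadratic forms*, by (F3). So we first express $f_5=0$ as isotropy.

**Lemma 1.** Let $R$ be a reduced Albert algebra over a field $F$. (i) If $f_5(R)=0$, then $S$ has a totally isotropic subspace of dimension $8$. (ii) If $S$ has a totally isotropic subspace $U$ of dimension $\ge 3$, then $f_5(R)=0$.

*Proof.* (i) The $32$-dimensional hyperbolic form $n_C\perp\psi$ has a totally isotropic subspace of dimension $16$. It meets the $24$-dimensional space of $\psi$ in dimension at least $16+24-32=8$, and $S=-\psi$ on the off-diagonal part.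

(ii) We have $S(e_1)=0$. The polar form of $S$ is $T(a\times b)=T(a)T(b)-T(a,b)$, and its value at $(e_1,b)$ is $(\xi_1+\xi_2+\xi_3)-\xi_1=\xi_2+\xi_3$. So $e_1^\perp=\{\xi_2+\xi_3=0\}$, and on $e_1^\perp/Fe_1$ the induced form is $-\xi^2-\psi(u)$ with $\xi=\xi_2=-\xi_3$. The image of $U\cap e_1^\perp$ in this quotient has dimension at least $2$: if $e_1\in U$, then $U\subset e_1^\perp$ and we lose one dimension in the quotient; if $e_1\notin U$, then $U\cap e_1^\perp$ has dimension at least $2$ and injects. So the image meets the hyperplane $\xi=0$ nontrivially, which gives $u\ne0$ with $\psi(u)=0$. Hence $f_5\cong n_C\perp\psi$ is isotropic, so hyperbolic. $\blacksquare$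

## 5. The $L$-quadratic form on $L^\perp$

**From here through Section 10, $J$ is a division Albert algebra.** By Chevalley's theorem $k$ is infinite.

Let $L\subset J$ be a separable cubic subfield and $\mathrm{tr}=\mathrm{tr}_{L/k}$. For $a\in L$ generating $L$, the generic minimal polynomial is the minimal polynomial, so $N(a)=N_{L/k}(a)$; generators are Zariski dense, so $N|_L=N_{L/k}$ (we also write $N_L$). Hence $T(l,m)=\mathrm{tr}(lm)$ on $L$, which is nondegenerate, $L$ is closed under $\sharp$, and $l\,l^\sharp=N(l)$. Put $V=L^\perp$ with respect to $T$, so that $J=L\oplus V$ and $\dim_kV=24$. For $l\in L$, $x\in V$ define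
$$l\cdot x:=-\,l\times x,\qquad x^\sharp=-Q(x)+\beta(x),\quad Q(x)\in L,\ \beta(x)\in V .$$

*Purpose of the next computation: to see that $V$ is an $L$-vector space, that $Q$ is a quadratic form over $L$, and how $\beta$ behaves.* Over $\bar k$ we have $L\otimes\bar k=\bigoplus\bar ke_i$, with $e_1,e_2,e_3$ a complete orthogonal system of elementary idempotents. By Jacobson's coordinatization theorem $J_{\bar k}=H_3(C,\Gamma)$ with diagonal idempotents $e_i$, and since every element of $\bar k$ is a square we may take $\Gamma=\mathbf 1$. Write $n$ and $t$ for the norm and trace of $C$, with $n(x,\bar y)=t(xy)$. Then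
$$\begin{aligned}a^\sharp&=\sum(\xi_j\xi_k-n(u_i))e_i+\sum(\overline{u_ju_k}-\xi_iu_i)[jk],\\ T(a,a')&=\sum\xi_i\xi_i'+\sum n(u_i,u_i'),\qquad N(a)=\xi_1\xi_2\xi_3-\sum\xi_in(u_i)+t(u_1u_2u_3).\end{aligned}$$
So $V_{\bar k}=\bigoplus C[jk]$, and for $x=\sum x_i[jk]$, $l=\sum l_ie_i$,
$$l\cdot x=\sum l_ix_i[jk],\qquad Q(x)=\sum n(x_i)e_i,\qquad \beta(x)=\sum\overline{x_jx_k}[jk].$$
Reading identities off coordinates we obtain, over $k$: $V$ is an $L$-vector space under $l\cdot x$ (from now on written $lx$), $Q$ is an $L$-quadratic form with polar form $b_Q$, and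
$$(l+x)^\sharp=l^\sharp-Q(x)+\beta(x)-lx,\tag{3}$$
$$Q(\beta(x))=Q(x)^\sharp,\qquad b_Q(x,\beta(x))=N(x)\in k,\qquad T(y,y')=\mathrm{tr}\,b_Q(y,y')\quad(y,y'\in V).\tag{4}$$
The middle formula holds because $n(x_i,\overline{x_jx_k})=t(x_i(x_jx_k))=t(x_1x_2x_3)$ for each $i$. Finally, for $m,m'\in L$ and $q=Q(x)$,
$$\beta(mx+m'\beta(x))=m^\sharp\beta(x)+m'^\sharp\bigl(N(x)x-q\beta(x)\bigr)+\bigl((mq)\times m'\bigr)x.\tag{5}$$

*Proof of (5).* Put $\beta_i=\overline{x_jx_k}$. The $i$-th coordinate of the left side is
$$m_jm_k\beta_i+m_j'm_k'\overline{\beta_j\beta_k}+m_jm_k'\overline{x_j\beta_k}+m_j'm_k\overline{\beta_jx_k}.$$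
Here $\beta_j=\overline{x_kx_i}$ and $\beta_k=\overline{x_ix_j}$. By a Moufang identity,
$$\overline{\beta_j\beta_k}=(x_ix_j)(x_kx_i)=x_i(x_jx_k)x_i=x_i\bar\beta_ix_i=n(x_i,\beta_i)x_i-n(x_i)\beta_i=N(x)x_i-q_i\beta_i .$$
Also $\overline{x_j\beta_k}=(x_ix_j)\bar x_j=n(x_j)x_i=q_jx_i$ and $\overline{\beta_jx_k}=\bar x_k(x_kx_i)=n(x_k)x_i=q_kx_i$. Since $((mq)\times m')_i=m_jq_jm_k'+m_kq_km_j'$, the four terms add up to the $i$-th coordinate of the right side. $\blacksquare$

*Example.* Suppose $J$ contains $D^+$ with $D=L\oplus Lz\oplus Lz^2$ a cyclic division algebra: $L/k$ cyclic with generator $\sigma$, $zl=\sigma(l)z$, $z^3=c\in k^\times$. Then $V\cap D=Lz\oplus Lz^2$. For $x=l_1z+l_2z^2$ I claim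
$$x^\sharp=-c\,\sigma(l_1)\sigma^2(l_2)+c\,l_2\sigma^2(l_2)\,z+l_1\sigma(l_1)\,z^2 .$$
Multiply the right side by $x$ on the left. The $z$-terms are $-c\,l_1l_2\sigma^2(l_1)+c\,l_2\sigma^2(l_1)l_1=0$, the $z^2$-terms are $c\,l_1l_2\sigma(l_2)-c\,l_1l_2\sigma(l_2)=0$, and the constant term is $cN_L(l_1)+c^2N_L(l_2)$. This is $N_D(x)$, the determinant of a $3\times3$ matrix with zero diagonal, so the claim follows from $x\,x^\sharp=N_D(x)$. Hence
$$Q(x)=c\,\sigma(l_1)\sigma^2(l_2),\qquad \beta(x)=c\,l_2\sigma^2(l_2)\,z+l_1\sigma(l_1)\,z^2 .$$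
The action is $l\cdot(l_1z)=-(l+\sigma(l)-\mathrm{tr}(l))l_1z=\sigma^2(l)l_1z$ and similarly $l\cdot(l_2z^2)=\sigma(l)l_2z^2$, so indeed $Q(l\cdot x)=c\,l\sigma(l_1)\,l\sigma^2(l_2)=l^2Q(x)$. For $x=z$ we get $Q(z)=0$, $\beta(z)=z^2$, and $L\oplus Lz\oplus L\beta(z)=D$. So $Q$ can be isotropic although $N$ is not.

## 6. The nine-dimensional subalgebra generated by $L$ and $x$

The example suggests looking at $L\oplus Lx\oplus L\beta(x)$ for any nonzero $x\in V$.

**Lemma 2.** Let $0\neq x\in V$, $q=Q(x)$.

(a) $\beta(x)\notin Lx$.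

(b) $A_x:=L\oplus Lx\oplus L\beta(x)$ is a $9$-dimensional subalgebra of $J$, isomorphic to some $H(B,\tau)$ as in (F4). If $K$ is a field, $B$ is a division algebra.

(c) There is a $k$-subspace $D_x\subset A_x\cap V$ with $\dim_kD_x\ge2$ and $Q(D_x)\subset kq$.

*Proof of (a).* The aim is to produce a nonzero element with zero adjoint. Suppose $\beta(x)=\lambda x$ with $\lambda\in L$. By (4), $N(x)=b_Q(x,\lambda x)=2\lambda q$, and $N(x)\ne0$, so $q\ne0$. Also $q^\sharp=Q(\beta(x))=\lambda^2q$, so with $c:=\lambda q$ we get $c^2=qq^\sharp=N_L(q)\in k$. As $[L:k]=3$ is odd, $c\in k$. Then $\lambda=cq^{-1}$ and $\lambda^\sharp=c^2(q^{-1})^\sharp=c^2N_L(q)^{-1}q=q$. By (3), $(\lambda+x)^\sharp=q-q+\beta(x)-\lambda x=0$, while $\lambda+x\neq0$. Then $N(\lambda+x)(\lambda+x)=(\lambda+x)^{\sharp\sharp}=0$, which contradicts the anisotropy of $N$.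

*Proof of (c).* If $q=0$, take $D_x=Lx$, since $Q(lx)=l^2q=0$. If $q\neq0$, take $D_x=kx+kq\beta(x)$, which is $2$-dimensional by (a). For $s,t\in k$, (4) and $qq^\sharp=N_L(q)$ give
$$Q(sx+tq\beta(x))=s^2q+st\,qN(x)+t^2q^2q^\sharp=q\,\bigl(s^2+stN(x)+t^2N_L(q)\bigr)\in kq.\tag{6}$$

*Proof of (b).* By (3) and (5), $A_x$ is closed under $\sharp$. It contains $1$, so it is a subalgebra, and its dimension is $9$ by (a).

**$T$ is nondegenerate on $A_x$.** By (4) the Gram determinant of $b_Q$ on $(x,\beta(x))$ is $2q\cdot2q^\sharp-N(x)^2=4N_L(q)-N(x)^2$. Suppose it is $0$. If $\mathrm{char}\,k=2$, then $N(x)=0$, a contradiction. If $\mathrm{char}\,k\neq2$, then $q\ne0$ (otherwise $N(x)=0$), and $y=-\tfrac{N(x)}2x+q\beta(x)\neq0$ has, by (6), $Q(y)=q\bigl(\tfrac{N(x)^2}4-\tfrac{N(x)^2}2+N_L(q)\bigr)=0$. So the Gram determinant of $b_Q$ on $(y,\beta(y))$ is $-N(y)^2\neq0$. By (5), $\beta(y)\in Lx+L\beta(x)$, and by (a) applied to $y$, the vectors $y,\beta(y)$ are $L$-independent. So $Ly+L\beta(y)=Lx+L\beta(x)$, on which $b_Q$ is degenerate: a contradiction.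 Hence $b_Q$ is nondegenerate on $Lx+L\beta(x)$. As $L/k$ is separable, $T=\mathrm{tr}\,b_Q$ is nondegenerate there, and $T$ is nondegenerate on $L$.

**Identification of $A_x$.** Over $\bar k$, $A_x$ contains the $e_i$. Since $Lx\oplus L\beta(x)$ is $L$-free of rank $2$, the three off-diagonal Peirce spaces of $(A_x)_{\bar k}$ have dimension $2$, and $n$ has nondegenerate polar form on each. In particular each contains an element with $n\ne0$, so the $e_i$ are connected. By coordinatization $(A_x)_{\bar k}\cong H_3(C',\Gamma')$ with $C'$ a $2$-dimensional composition algebra whose norm has nondegenerate polar form, so $C'\cong\bar k\times\bar k$. We may take $\Gamma'=\mathbf 1$, and $a\mapsto(a,a^t)$ identifies $M_3(\bar k)^+$ with $H_3(\bar k\times\bar k,\mathbf 1)$. So (F4) applies.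

**If $K$ is a field, $B$ is division.** Otherwise $B\cong M_3(K)$, because the degree is $3$, and $\tau$ is adjoint to a hermitian form. Hermitian forms over the separable quadratic extension $K/k$ are diagonalizable: if a hermitian form $g$ had $g(w,w)=0$ for all $w$, then $g(w,w')+\overline{g(w,w')}=0$ for all $w,w'$, and replacing $w$ by its $K$-multiples would force $g=0$ because the trace $K\to k$ is not zero; so one can split off nonisotropic vectors. In a diagonalizing basis $E_{11}\in H(B,\tau)$ is a nonzero noninvertible idempotent, which contradicts the anisotropy of $N$. $\blacksquare$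

## 7. $f_5(J_v)=0$ is one quadratic equation in $x$

For $v\in L^\times$ and $x\in V$ we have $T(v,x^\sharp)=-T(v,Q(x))=-\mathrm{tr}(vQ(x))$, so by (1)
$$S_v|_V=-N(v)^{-1}\,\mathrm{tr}(vQ).\tag{7}$$

*Next we need a large totally isotropic space for $S_v$ over $L$, inside $A_x$.* Let $e\in L\otimes_kL\subset J_L$ be the primitive idempotent $(1,0)$ in $L\otimes_kL=L\times\Delta'$, the first factor coming from the multiplication map. Over $\bar k$ it is one of the $e_i$, so $e^\sharp=0$ and $S_v(e)=0$. It is polar-orthogonal to $V_L$ for $S_v$: the polar form at $(e,y)$ is $N(v)^{-1}T(v,e\times y)$, with $e\times V_L\subset V_L$ and $T(v,V_L)=0$. If $\mathrm{tr}(vQ(x))=0$, then by (7) $S_v$ vanishes on $D_x$, because $Q(D_x)\subset kQ(x)$; hence its polar form vanishes on $D_x$ too, and $S_v$ vanishes on $(D_x)_L$. So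
$$\text{if }\mathrm{tr}(vQ(x))=0,\ \text{then}\ U:=Le\oplus(D_x)_L\subset(A_x)_L\ \text{is totally }S_v\text{-isotropic, }\dim_LU\ge3.\tag{8}$$

**Lemma 3.** For $v\in L^\times$: $f_5(J_v)=0$ if and only if there is $0\ne x\in V$ with $\mathrm{tr}(vQ(x))=0$.

*Proof.* The norm of $(J_v)_L$ is a multiple of $N$, and $N(e)=0$ with $e\neq0$. So $(J_v)_L$ is reduced and Lemma 1 applies to it.

($\Rightarrow$) By Lemma 1(i), $S_v$ has an $8$-dimensional totally isotropic subspace over $L$. It meets $V_L$, which has codimension $3$, nontrivially. So by (7) the $k$-quadratic form $x\mapsto\mathrm{tr}(vQ(x))$ on $V$ is isotropic over $L$, hence over $k$ by (F3).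

($\Leftarrow$) By (8) and Lemma 1(ii), $f_5(J_v)_L=f_5((J_v)_L)=0$. So $f_5(J_v)$ is isotropic over $L$, hence over $k$ by (F3), hence hyperbolic. $\blacksquare$

*Example (continued).* If $J\supset D^+$ as in Section 5, then $Q(z)=0$, so $f_5(J_v)=0$ for every $v\in L^\times$.

Lemma 3 only speaks of isotopes $J_v$ with $v$ in a separable cubic subfield. The next lemma says that this is every isotope, up to isomorphism.

**Lemma 4.** Let $p\in J^\times$. There is $a\in J^\times$ with $J_a\cong J_p$ such that $k[a]$ is a separable cubic subfield of $J$.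

*Proof.* Let $\mathrm{disc}(a)$ be the discriminant of the generic minimal polynomial of $a$, and $\mathrm{disc}^{(p)}$ the same for $J^{(p)}$. Both are nonzero polynomial functions on $J_{\bar k}$, as one sees on diagonal elements with distinct entries.

**The map $y\mapsto U_yp$ has a large image over $\bar k$.** If $\mathrm{disc}^{(p)}(a)\neq0$, then $a$ is a root, in $J^{(p)}_{\bar k}$, of a polynomial $\prod(X-\alpha_i)$ with distinct $\alpha_i$, so $a=\sum\alpha_ic_i$ for a complete orthogonal system of idempotents $c_i$ of $J^{(p)}_{\bar k}$. So $a$ is the square in $J^{(p)}_{\bar k}$ of $y=\sum\sqrt{\alpha_i}\,c_i$. The square of $y$ in $J^{(p)}$ is $U^{(p)}_yp^{-1}=U_yU_pp^{-1}=U_yp$. Hence $a=U_yp$, and the image of $y\mapsto U_yp$ contains the nonempty open set $\{\mathrm{disc}^{(p)}\ne0\}$.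

**Choice of $a$.** This open set meets the nonempty open set $\{\mathrm{disc}\neq0\}$. So the polynomial $y\mapsto\mathrm{disc}(U_yp)$ is not identically zero, and as $k$ is infinite there is $y\in J$ such that $a:=U_yp$ has $\mathrm{disc}(a)\neq0$. Then $y\neq0$, so $y$ is invertible, $a\in J^\times$, and $J_a\cong J_p$ by (F1).

**$k[a]$ is a separable cubic field.** If $b,c\in k[a]$ and $bc=0$, then $U_bc=b^2c=0$, so $N(b)^2N(c)=N(U_bc)=0$ and $b=0$ or $c=0$. Thus $k[a]$ is a finite-dimensional commutative domain, that is, a field. The generic minimal polynomial of $a$ is a separable cubic with the same irreducible factors as the minimal polynomial, which is irreducible. So the two agree, and $k[a]$ is a separable cubic field. $\blacksquare$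

**Proposition 5.** A division Albert algebra has an isotope with $f_5=0$.

*Proof.* By Lemma 4 with $p=1$ there is a separable cubic subfield $L$. Take any $0\ne x\in L^\perp$. The condition $\mathrm{tr}(vQ(x))=0$ is one linear condition on $v$ in the $3$-dimensional space $L$, so it has a solution $v\neq0$. By Lemma 3, $f_5(J_v)=0$. $\blacksquare$

This is the first of the two things we wanted.

## 8. Two lines in the projective plane of $L$ meet

Fix $L$ and think of $v\in L\setminus\{0\}$ as a point of the projective plane of the $3$-dimensional $k$-space $L$; by (F1), $J_v$ depends only on this point up to isomorphism. Each nonzero $x\in V$ defines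
$$P_x=\{v\in L:\mathrm{tr}(vQ(x))=0\},$$
a line in this plane, or the whole plane if $Q(x)=0$. Lemma 3 says: $f_5(J_v)=0$ if and only if $v$ lies on some $P_x$. The key statement is that on each line nothing changes.

**Lemma 6.** Let $0\ne x\in V$ and $v,v'\in L^\times$ with $\mathrm{tr}(vQ(x))=0=\mathrm{tr}(v'Q(x))$. Then $J_v\cong J_{v'}$.

Before the proof, which takes Sections 9 and 10, here is how it settles uniqueness. Given two points with $f_5=0$, Lemma 3 provides a vector $x$ for one and a vector $x'$ for the other, and there is no reason for these to agree. But two lines in a plane meet.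

**Proposition 7.** Let $J$ be a division Albert algebra, $p\in J^\times$, $f_5(J)=0=f_5(J_p)$. Then $J_p\cong J$.

*Proof (given Lemma 6).* Choose $a$ as in Lemma 4 and put $L=k[a]$, $V=L^\perp$. Then $f_5(J_1)=f_5(J)=0$ and $f_5(J_a)=f_5(J_p)=0$. By Lemma 3 for $v=1$ and $v=a$ there are nonzero $x,x'\in V$ with $\mathrm{tr}(Q(x))=0$ and $\mathrm{tr}(aQ(x'))=0$. So $1\in P_x$ and $a\in P_{x'}$. Both subspaces have dimension at least $2$ in $L$, so there is $0\neq w\in P_x\cap P_{x'}$, and $w\in L^\times$. Lemma 6 with $x$ gives $J=J_1\cong J_w$, and Lemma 6 with $x'$ gives $J_w\cong J_a$. Hence $J\cong J_a\cong J_p$. $\blacksquare$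

## 9. Every map $a\mapsto yay^*$ on $A_x$ extends to a norm similarity of $J$

To prove Lemma 6 we need norm similarities of $J$ that move $v$ to a multiple of $v'$. The operators $U_y$ with $y\in L$ only give $v\mapsto y^2v$. But $v,v'$ lie in $A_x=H(B,\tau)$, and there the maps $a\mapsto yay^*$ with *arbitrary* $y\in B^\times$ are available. They multiply the norm of $A_x$ by a scalar; we show that they extend to $J$.

**Lemma 8.** Let $A=A_x=H(B,\tau)\subset J$ be as in Lemma 2 and $y\in B^\times$. There is a norm similarity $\eta$ of $J$ with $\eta(a)=yay^*$ for $a\in A$.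

*Proof.* Use (F5). Write $\nu=N_B(y)$, so $N_B(y^*)=\bar\nu$. In $J=A\oplus B$ we look for $\eta(a,b)=(yay^*,zbg)$. The term $\mathrm{trd}(a\,bub^*)$ in (2) forces conditions on $z$ and $g$, and the terms with $\mu$ force one on $N_B(zg)$; the following element $g$ meets them.

**Step 1: there is $g\in B^\times$ with $gug^*=u$ and $N_B(g)=\nu/\bar\nu$.**

*Case $K$ a field.* Then $B$ is division by Lemma 2(b). The map $\sigma(b)=ub^*u^{-1}$ is a $K/k$-involution, because $u^*=u$. In the $18$-dimensional $k$-space $B$ we have $\dim yH(B,\sigma)=9$ and $\dim(K+H(B,\sigma))=2+9-1=10$, since $K\cap H(B,\sigma)=k$. As $9+10>18$, there are $0\neq h\in H(B,\sigma)$ and $c=\kappa+h'$, with $\kappa\in K$ and $h'\in H(B,\sigma)$, such that $yh=c$. As $B$ is division, $h$ and $c$ are invertible. Moreover $c$ commutes with $\sigma(c)=\bar\kappa+h'$. Put $g=c\,\sigma(c)^{-1}$. Then $\sigma(g)=c^{-1}\sigma(c)$ and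
$$g\,\sigma(g)=c\,\sigma(c)^{-1}c^{-1}\sigma(c)=1,$$
that is, $gug^*=u$. Since $N_B(h)\in k$ and $N_B(c)=\nu N_B(h)$, we get $N_B(g)=N_B(c)/\overline{N_B(c)}=\nu/\bar\nu$.

*Case $K=k\times k$.* Write $y=(y_1,y_2)$, $u=(u_0,u_0)$ and take $g=(g_1,g_2)$ with $g_1=y_1y_2^{-1}$, $g_2=u_0^{-1}g_1^{-1}u_0$, products in $D$. Here $g^*=(g_2,g_1)$, and both components of $gug^*$ equal $g_1u_0g_2=u_0$. Also $N_B(g)=(N_D(g_1),N_D(g_1)^{-1})=\nu/\bar\nu$, as $\nu=(N_D(y_1),N_D(y_2))$.

**Step 2: the similarity.** Let $z=\bar\nu\,(y^*)^{-1}$ and $\eta(a,b)=(yay^*,zbg)$, a bijection. We have $N_B(yay^*)=\nu\bar\nu N_B(a)$ and $N_B(z)=\bar\nu^3\bar\nu^{-1}=\bar\nu^2$, so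
$$N_B(z)N_B(g)=\bar\nu^2\cdot\nu/\bar\nu=\nu\bar\nu\in k^\times .$$
Since $y^*z=\bar\nu$ and $z^*y=\nu$ are central,
$$\mathrm{trd}(yay^*\cdot zb\,gug^*\,b^*z^*)=\mathrm{trd}(z^*y\,a\,y^*z\,bub^*)=\nu\bar\nu\,\mathrm{trd}(a\,bub^*).$$
So every term of (2) is multiplied by $\nu\bar\nu$, and $N\circ\eta=\nu\bar\nu N$. $\blacksquare$

## 10. On each line the isotopes are isomorphic: proof of Lemma 6

Let $A=A_x=H(B,\tau)\supset L$. The associative powers in $B$ of an element of $A$ are its Jordan powers, so $L$ is a subfield of $B$.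

**Step 0: reduction to an equation in $B$.** It suffices to find
$$y\in B^\times,\ r\in k^\times\quad\text{with}\quad yvy^*=rv'.\tag{9}$$
For then Lemma 8 and (F1) give $J_v\cong J_{rv'}\cong J_{v'}$. If $K=k\times k$, then $L\subset D^+$, and $y=(v'v^{-1},1)$, $r=1$ works: $y^*=(1,v'v^{-1})$, and both components of $yvy^*$ equal $(v'v^{-1})\,v\cdot1=v'$. From now on let $K$ be a field, so $B$ is division.

Equation (9) says that two one-dimensional hermitian forms over $(B,{}^*)$ are isometric. We solve it over $L$, where $B$ splits, and then bring the solution down by hand.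

**Step 1: over $L$, the condition $\mathrm{tr}(vQ(x))=0$ becomes isotropy of a hermitian form.** $F:=L\otimes_kK$ is a field, and $LK\subset B$ is a subfield isomorphic to $F$ of degree $3$ over $K$. So $B_L=B\otimes_kL=B\otimes_KF\cong M_3(F)$. The involution $\tau_L$ is adjoint to a diagonalizable hermitian form over $F/L$, so we may take
$$\tau_L(b)=G^{-1}\bar b^{t}G,\qquad G\in GL_3(L)\ \text{diagonal}.$$
Then $a\in A_L$ if and only if $M=Ga$ is hermitian, and as $a$ runs over $A_L$, $M$ runs over all hermitian $3\times3$ matrices. In particular $Gv$ and $Gv'$ are hermitian. Since $a^\sharp=\mathrm{adj}(G^{-1}M)=\det(G)^{-1}\mathrm{adj}(M)G$, (1) gives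
$$N(v)S_v(a)=\mathrm{trd}(a^\sharp v)=\det(G)^{-1}\,\mathrm{tr}(\mathrm{adj}(M)\,Gv).$$
Choose $Z\in GL_3(F)$ with $Z(Gv)\bar Z^t=D=\mathrm{diag}(d_1,d_2,d_3)$, $d_i\in L^\times$, and put $M_1=ZM\bar Z^t$. Then $\mathrm{adj}(M_1)=N_{F/L}(\det Z)\,(\bar Z^t)^{-1}\mathrm{adj}(M)Z^{-1}$, so
$$\mathrm{tr}(\mathrm{adj}(M_1)D)=N_{F/L}(\det Z)\,\mathrm{tr}(\mathrm{adj}(M)\,Gv).$$
So, up to a factor in $L^\times$, $S_v|_{A_L}$ is the form
$$\mathrm{tr}(\mathrm{adj}(M_1)D)=\sum_id_i\bigl(m_jm_k-N_{F/L}(u_i)\bigr),\tag{10}$$
with $m_i\in L$ the diagonal and $u_i\in F$ the off-diagonal entries of $M_1$. By (8) it has a totally isotropic subspace of dimension at least $3$.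

Now argue as in Lemma 1(ii). The vector $E_{11}$ is isotropic and $E_{11}^\perp=\{d_2m_3+d_3m_2=0\}$. As there, we obtain a totally isotropic subspace of dimension at least $2$ in the $7$-dimensional space $E_{11}^\perp/LE_{11}$, whose form is $d_1m_2m_3-\sum d_iN_{F/L}(u_i)$. It meets the hyperplane $m_2=m_3=0$ nontrivially. So $\sum d_iN_{F/L}(u_i)=0$ has a nontrivial solution: the hermitian form $D$, hence $Gv$, is isotropic. The same argument with $v'$, using the same $x$, $A$ and $G$, shows that $Gv'$ is isotropic.

**Step 2: solution of (9) over $L$.** A nondegenerate isotropic ternary hermitian form $g$ over $F/L$ is $\begin{pmatrix}0&1\\1&0\end{pmatrix}\perp\langle d\rangle$: take $w\neq0$ with $g(w,w)=0$ and $w'$ with $g(w,w')=1$, and modify $w'$ by a multiple of $w$ to get $g(w',w')=0$, using that the trace $F\to L$ is surjective. So such a form is determined by its determinant modulo $N_{F/L}(F^\times)$. Put $r=N(v)/N(v')\in k^\times$. Then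
$$\det(rGv')/\det(Gv)=r^3N(v')/N(v)=r^2=N_{F/L}(r).$$
So there is $Y\in GL_3(F)$ with $Y(Gv)\bar Y^t=rGv'$. Put $y_L=G^{-1}YG$. Then $y_L^*=G^{-1}\bigl(G\bar Y^tG^{-1}\bigr)G=\bar Y^t$, and $y_Lvy_L^*=G^{-1}Y(Gv)\bar Y^t=rv'$ in $B_L$.

**Step 3: descent from $L$ to $k$.** On the left $B$-space $B^2$ consider the nondegenerate hermitian form
$$h((a,b),(c,d))=avc^*-rbv'd^* .$$
An isotropic vector for $h$ is what we need, and Step 2 provides one over $L$. Let $L=k(\theta)$ and let $s:L\to k$ be the linear map with $s(1)=1$, $s(\theta)=s(\theta^2)=0$. From the minimal equation of $\theta$ we get $s(\theta^3)=N_{L/k}(\theta)\ne0$. On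
$$E=B^2\otimes_kL=B^2\oplus B^2\theta\oplus B^2\theta^2,\qquad\dim_BE=6,$$
put $h_s=(\mathrm{id}\otimes s)\circ h_L$, a $B$-valued hermitian form. The Gram matrix of $(l,m)\mapsto s(lm)$ on $1,\theta,\theta^2$ is
$$\begin{pmatrix}1&0&0\\0&0&N(\theta)\\0&N(\theta)&\ast\end{pmatrix},$$
which is invertible, so $h_s$ is nondegenerate. From the matrix we read: $U_0=B^2\theta$ is totally isotropic; $U_0^\perp=B^2\oplus B^2\theta$, since pairing $x_0+x_1\theta+x_2\theta^2$ with $y\theta$ gives $N(\theta)h(x_2,y)$; and $U_0^\perp/U_0\cong(B^2,h)$.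

The $B$-submodule $W=\{(cy_L,c):c\in B_L\}$ is totally isotropic, since
$$h_L((cy_L,c),(c'y_L,c'))=c\,(y_Lvy_L^*-rv')\,c'^*=0 .$$
Its dimension is $\dim_BB_L=3$, half of $6$, so $W=W^\perp$. Let $d=\dim_B(W\cap U_0)$. Then $W\cap U_0^\perp=(W+U_0)^\perp$ has dimension $6-(3+2-d)=1+d$. The kernel of $W\cap U_0^\perp\to U_0^\perp/U_0$ is $W\cap U_0$, of dimension $d$. So the image is nonzero and totally isotropic, which gives $(a,b)\neq0$ in $B^2$ with
$$ava^*=rbv'b^*.$$
As $B$ is division and $v,v'$ are invertible, $a=0$ would force $b=0$ and conversely; so $a,b\neq0$. Then $y=b^{-1}a$ satisfies $yvy^*=rv'$, which is (9). $\blacksquare$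

This proves Lemma 6, and Proposition 7 is now fully proved.

## 11. Proofs of Theorems A and B

**Proof of Theorem A.** Let $J$ be quasi-homogeneous. If $J$ is reduced, all isotopes are reduced with the same $f_3$ and $f_5$, hence isomorphic to $J$ by (F2). If $J$ is division, some isotope has $f_5=0$ by Proposition 5. By quasi-homogeneity $f_5(J)=0=f_5(J^{(p)})$ for all $p\in J^\times$. As $J^{(p)}\cong J_p$, Proposition 7 gives $J^{(p)}\cong J$ for all $p$. $\blacksquare$

**Proof of Theorem B(1).** *Division case.* Existence is Proposition 5. For uniqueness let $J',J''$ be isotopes of $J$ with $f_5=0$. The norm of $J'$ is a multiple of $N$, so $J'$ is a division algebra, and $J''$ is isomorphic to an isotope of $J'$. Proposition 7 applied to $J'$ gives $J''\cong J'$. *Reduced case.* For $J=H_3(C,\Gamma)$ the isotope $H_3(C,\mathrm{diag}(1,-1,1))$ has isotropic, hence hyperbolic, $f_5$. Uniqueness holds because all isotopes are reduced with the same $f_3$, and $(f_3,f_5)$ classifies reduced Albert algebras. $\blacksquare$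

**Proof of Theorem B(2).** (i)$\Rightarrow$(ii) is clear. (ii)$\Rightarrow$(iii): some isotope has $f_5=0$ by (1), so all do. (iii)$\Rightarrow$(i): $J=J^{(1)}$ and $J^{(p)}$ are isotopes of $J$ with $f_5=0$, so $J^{(p)}\cong J$ by (1). If $J$ is not homogeneous, then (iii) fails, so some isotope has $f_5\neq0$, while some isotope has $f_5=0$ by (1). $\blacksquare$

**Proof of Theorem B(3).** Each $J^{(p)}$ is isomorphic to $J_p$ and so, by Lemma 4, to some $J_a$ with $L=k[a]$ a separable cubic subfield; conversely each $J_v$ with $v\in L^\times$ is an isotope. So (iii) holds if and only if $f_5(J_v)=0$ for all separable cubic subfields $L$ and all $v\in L^\times$. By Lemma 3 this means that for all such $L$ and $v$ there is $0\ne x\in L^\perp$ with $Q(x)\in\{l\in L:\mathrm{tr}(vl)=0\}$. Since the trace form of $L$ is nondegenerate, these sets are exactly the $2$-dimensional $k$-subspaces of $L$. $\blacksquare$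

**Proof of Theorem B(4).** Let $p\in J^\times$. Since $f_5$ is divisible by $f_3$ and $f_3$ is an isotopy invariant, there are $a,b\in k^\times$ with
$$f_5(J^{(p)})\cong f_3(J^{(p)})\otimes\langle\!\langle a,b\rangle\!\rangle=f_3(J)\otimes\langle\!\langle a,b\rangle\!\rangle,$$
which is hyperbolic by hypothesis. So (iii) holds, and $J$ is homogeneous by (2). $\blacksquare$
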